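# Laver measurability at an uncountable cardinal and dominating functions over $L[r]$

## 1. A relation on pairs (tree, point)

Throughout, $\kappa$ is an uncountable regular cardinal with $\kappa^{<\kappa}=\kappa$. A *tree* is a nonempty set $T\subseteq\kappa^{<\kappa}$ closed under initial segments, and $[T]=\{x\in\kappa^\kappa:\forall\alpha<\kappa\ (x\upharpoonright\alpha\in T)\}$ is its set of branches.

Suppose that to every $x\in\kappa^\kappa$ we have attached a well-founded relation $h(x)\subseteq\kappa\times\kappa$, where $(\mu',\mu)\in h(x)$ is read "$\mu'$ lies below $\mu$ according to $x$". For $\zeta\in\kappa\times\kappa$ put $H_\zeta=\{x:\zeta\in h(x)\}$. Suppose also that we have an ideal $\mathcal I$ of small subsets of $\kappa^\kappa$ and a family $\mathcal S$ of trees. On $\mathcal S\times\kappa$ define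
$$(S',\mu')\lhd(S,\mu)\iff S'\subseteq S\ \text{ and }\ [S']\setminus H_{(\mu',\mu)}\in\mathcal I. \tag{1}$$
In words: we pass to a smaller tree, and almost all branches of the smaller tree say that $\mu'$ lies below $\mu$. The individual $x$ has disappeared from (1), and only trees are left.

The relation serves to replace many ordinals by one. For a well-founded relation $E$ on a set let
$$\mathrm{rk}_E(\mu)=\sup\{\mathrm{rk}_E(\nu)+1:\nu\mathrel E\mu\},\qquad \mathrm{rk}(E)=\sup_\mu(\mathrm{rk}_E(\mu)+1).$$
For instance, a chain of three points has rank $3$. The range of $\mathrm{rk}_E$ is exactly the ordinal $\mathrm{rk}(E)$, so a well-founded relation on a set of size at most $\kappa$ has rank $<\kappa^+$. Each $h(x)$ therefore has rank below $\kappa^+$, but as $x$ varies these ranks may be cofinal in $\kappa^+$. If $|\mathcal S|\le\kappa$ and $\lhd$ is well-founded, then $\mathrm{rk}(\lhd)$ is *one* ordinal below $\kappa^+$. We shall see that, for the right $\mathcal S$ and $\mathcal I$, it bounds $\mathrm{rk}(h(x))$ for all $x$ outside a set in $\mathcal I$.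

**Example (a case where everything is visible).** Let $h(x)=\{(\mu',\mu):\mu'<\mu<x(0)\}$, and suppose no $[S]$ with $S\in\mathcal S$ is in $\mathcal I$. If $\mu'\ge\mu$, then $H_{(\mu',\mu)}=\varnothing$, so (1) would put $[S']$ in $\mathcal I$. Hence $(S',\mu')\lhd(S,\mu)$ implies $\mu'<\mu$. So $\lhd$ is well-founded, the rank of $(S,\mu)$ is at most $\mu$, and $\mathrm{rk}(\lhd)\le\kappa$. On the other side, $\mathrm{rk}(h(x))=\max(x(0),1)<\kappa$ for every $x$.

**Example (well-foundedness is not automatic).** For $n<\omega$ let $S_n$ consist of the empty sequence and all $t\in\kappa^{<\kappa}$ with $n\le t(0)<\omega$. Let $\mathcal I=\{\varnothing\}$. Let $h(x)=\{(n+1,n):n+1\le x(0)\}$ if $x(0)<\omega$, and $h(x)=\varnothing$ otherwise. Every $h(x)$ is finite and well-founded, and no $[S_n]$ is in $\mathcal I$. Yet every $x\in[S_{n+1}]$ has $n+1\le x(0)<\omega$, so $[S_{n+1}]\setminus H_{(n+1,n)}=\varnothing$. Thus $(S_{n+1},n+1)\lhd(S_n,n)$ for all $n$, an infinite descent. The trees $S_n$ decrease, but they have no common branch.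

So the trees must be such that a decreasing $\omega$-sequence still leaves a large common part. Laver trees, introduced next, have this property, and this is one of the places where $\kappa>\omega$ is used.

## 2. Laver trees, null sets, measurability

The space $\kappa^\kappa$ carries the bounded topology, with basic open sets $[s]=\{x\in\kappa^\kappa:s\subseteq x\}$ for $s\in\kappa^{<\kappa}$. Each $[s]$ is also closed, its complement being the union of the $[s']$ with $|s'|=|s|$ and $s'\ne s$; here $|s|$ is the length of $s$. For every tree $T$ the set $[T]$ is closed.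

**Definition (Laver trees).** A tree $T$ is *${<}\kappa$-closed* if the union of every $\subseteq$-increasing sequence of nodes of $T$ of length $<\kappa$ is in $T$. A node $t\in T$ is *club-splitting* if its successor set $\{\alpha<\kappa:t^\frown\langle\alpha\rangle\in T\}$ contains a club subset of $\kappa$. A ${<}\kappa$-closed tree $T$ is a *$\kappa$-Laver tree* if it has a stem $s=\mathrm{stem}(T)$ (the maximal node comparable with all nodes of $T$) and every $t\in T$ with $s\subseteq t$ is club-splitting. $\mathbb L_\kappa$ is the set of $\kappa$-Laver trees, ordered by inclusion. Its elements are also called conditions.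

**Examples.** The full tree $\kappa^{<\kappa}$ is a condition with stem $\varnothing$. So is $\{t:t(\beta)>g(\beta)\text{ for all }\beta<|t|\}$ for any $g\in\kappa^\kappa$, as its successor sets are tails. If $A\subseteq\kappa$ contains no club, then $\{t:t(\beta)\in A\text{ for all }\beta<|t|\}$ is not a condition, since every successor set in it is $A$.

**Definition (null sets, the ideal, measurability).** $\mathcal N=\mathcal N_{\mathbb L_\kappa}$ is the collection of $X\subseteq\kappa^\kappa$ such that every $T\in\mathbb L_\kappa$ has some $S\le T$ in $\mathbb L_\kappa$ with $[S]\cap X=\varnothing$. $\mathcal I=\mathcal I_{\mathbb L_\kappa}$ is the $\kappa$-ideal generated by $\mathcal N$, that is, the collection of unions of at most $\kappa$ many sets from $\mathcal N$. A set $A\subseteq\kappa^\kappa$ is *$\mathbb L_\kappa$-measurable*, or just measurable, if every $T\in\mathbb L_\kappa$ has some $S\le T$ in $\mathbb L_\kappa$ with $[S]\cap A\in\mathcal I$ or $[S]\setminus A\in\mathcal I$.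

For $t\in T$ write $T{\restriction}t=\{u\in T:u\text{ comparable with }t\}$. If $T$ is a condition and $t\supseteq\mathrm{stem}(T)$, then $T{\restriction}t$ is a condition with stem $t$ (this is part of Lemma 1(a) below).

**Examples.** Each singleton $\{x\}$ is in $\mathcal N$: given $T$, take an immediate successor $t\in T$ of the stem with $t\not\subseteq x$; then $x\notin[T{\restriction}t]$. Each $[s]$ is measurable: given $T$, take $t\in T$ extending the stem with $|t|\ge|s|$; then $[T{\restriction}t]\subseteq[t]$ is either contained in $[s]$ or disjoint from it.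

**Definition (projective classes).** A set $A\subseteq\kappa^\kappa$ is $\boldsymbol\Sigma^1_1$ if it is the projection of a closed subset of $\kappa^\kappa\times\kappa^\kappa$, and $\boldsymbol\Delta^1_1$ if both $A$ and its complement are $\boldsymbol\Sigma^1_1$. The same definitions are used in finite products $X$ of copies of $\kappa^\kappa$ and $2^\kappa\cong\mathcal P(\kappa\times\kappa)$, with closed subsets of $X\times\kappa^\kappa$. *Borel* means: in the smallest family containing the open sets and closed under complements and unions of length $\le\kappa$. The statement $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$ says that every $\boldsymbol\Delta^1_1$ subset of $\kappa^\kappa$ is $\mathbb L_\kappa$-measurable.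

**Definition (domination).** For $x,y\in\kappa^\kappa$ write $y<^*x$ if there is $\alpha<\kappa$ with $y(\beta)<x(\beta)$ for all $\beta\ge\alpha$. For $r\in\kappa^\kappa$, an $x\in\kappa^\kappa$ is *dominating over $L[r]$* if $y<^*x$ for every $y\in\kappa^\kappa\cap L[r]$.

## 3. From measurability to domination: statements and small cases

Friedman, Khomskii and Kulikov, in "Regularity Properties on the Generalized Reals" (arXiv:1408.5582, 2014), ask: does $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$ imply that for every $r\in\kappa^\kappa$ there is an $x$ which is dominating over $L[r]$? The answer is yes. The proof is in ZFC plus the standing hypotheses on $\kappa$.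

**Theorem A.** If $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$, then for every $r\in\kappa^\kappa$ there is $x$ dominating over $L[r]$. Moreover, $\{x:x\text{ is not dominating over }L[r]\}\in\mathcal N$.

**Theorem B (stronger version).** Assume $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$. Let $r\in\kappa^\kappa$ and let $B\subseteq\kappa^\kappa\times\kappa^\kappa$ be $\boldsymbol\Delta^1_1$ with $B_f:=\{x:(x,f)\in B\}\in\mathcal I$ for every $f\in\kappa^\kappa\cap L[r]$. Then for every $T\in\mathbb L_\kappa$:
$$[T]\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}B_f\notin\mathcal I.$$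

To see how B bears on A, let $B=\{(x,f):f\not<^*x\}$. Then $x$ is dominating over $L[r]$ exactly when $x\notin B_f$ for all $f\in\kappa^\kappa\cap L[r]$.

**One function.** Given $f$ and a condition $T$ with stem $s$, keep only the nodes of $T$ whose values beyond $s$ exceed those of $f$. Each successor set is cut by a tail, so the result is a condition, and all its branches $x$ satisfy $f<^*x$. Hence $B_f\in\mathcal N$.

**At most $\kappa$ functions.** If $\kappa^\kappa\cap L[r]=\{y_\alpha:\alpha<\kappa\}$, then a dominating $x$ exists outright: let $x(\beta)=\sup_{\alpha<\beta}(y_\alpha(\beta)+1)$, which is below $\kappa$ by regularity. For $\beta>\alpha$ we get $y_\alpha(\beta)<x(\beta)$. No measurability is needed.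

**More than $\kappa$ functions.** We shall see in Section 6 that every $f\in\kappa^\kappa\cap L[r]$ appears in some $L_\delta[r]$ with $\delta<(\kappa^+)^{L[r]}\le\kappa^+$. So the remaining case is a union of $\kappa^+$ many sets $B_f\in\mathcal N$, while $\mathcal I$ is only closed under unions of length $\kappa$.

Suppose now, towards a contradiction, that no $x$ is dominating over $L[r]$. Then every $x$ lies in some $B_f$ with $f\in L[r]$, and we can let $\delta_x$ be the first limit level $\delta>\kappa$ with such an $f$ in $L_\delta[r]$. For each fixed $\delta^*<\kappa^+$,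
$$\{x:\delta_x\le\delta^*\}\subseteq\bigcup\{B_f:f\in\kappa^\kappa\cap L_{\delta^*}[r]\}\in\mathcal I, \tag{2}$$
because $|L_{\delta^*}[r]|\le\kappa$. Since $\kappa^\kappa\notin\mathcal I$ (Lemma 2(a) below), a contradiction follows as soon as $\delta_x$ is bounded below $\kappa^+$ on some set not in $\mathcal I$. How can measurability give such a bound?

**A single set is not enough.** One would first apply measurability to one set defined from $x\mapsto\delta_x$, say to a parity question about $\delta_x$. The outcome, a tree on which the answer is almost constant, does not bound anything. Indeed, for an arbitrary $\rho:\kappa^\kappa\to\kappa^+$, the function $\omega\cdot\rho$ is bounded on exactly the same sets as $\rho$, and all its values are even.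

**Deciding all bits on one tree.** The next attempt is to code $\delta_x$ by a relation $h(x)\subseteq\kappa\times\kappa$ and to apply measurability to each of the $\kappa$ many sets $H_\zeta$. If a single condition $S$ decided all of them modulo $\mathcal I$, then $h$ would be constant on $[S]$ outside a set in $\mathcal I$, and so would $\delta_x$. But after $\kappa$ many shrinkings there need not be a condition left. This already happens for the clopen sets $A_{\beta,\gamma}=\{x:x(\beta)=\gamma\}$, each of which is measurable, being a union of sets $[s]$ with $|s|=\beta+1$ (the check for $[s]$ above works with $|t|\ge\beta+1$). Suppose some $S$ had $[S]\cap A_{\beta,\gamma}\in\mathcal I$ or $[S]\setminus A_{\beta,\gamma}\in\mathcal I$ for all $\beta,\gamma$. For fixed $\beta$, $[S]=\bigcup_\gamma([S]\cap A_{\beta,\gamma})$ is not in $\mathcal I$, so there is $\gamma_\beta$ with $[S]\cap A_{\beta,\gamma_\beta}\notin\mathcal I$, hence $[S]\setminus A_{\beta,\gamma_\beta}\in\mathcal I$. With $y(\beta)=\gamma_\beta$ we get $[S]\setminus\{y\}\in\mathcal I$, and $\{y\}\in\mathcal N$, so $[S]\in\mathcal I$, which Lemma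 2(a) forbids.

**What relation (1) changes.** We do not need to know all of $h(x)$ on one tree; we need a bound on its rank. A failure of well-foundedness is witnessed by an $\omega$-sequence, which involves only countably many bits $H_\zeta$ and countably many shrinkings. Since $\omega<\kappa$, these can be handled by one condition. So let each step below $\mu$ in $h(x)$ be accompanied by its own shrinking of the tree, and take the rank of the resulting relation $\lhd$.

The proof has three parts: the combinatorics of $\mathbb L_\kappa$ (Section 4), the bound obtained from (1) (Section 5), and a coding $h$ of $\delta_x$ for which all $H_\zeta$ are $\boldsymbol\Delta^1_1$ (Sections 6 and 7). They are put together in Section 8.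

## 4. Shrinking Laver trees and the ideal they generate

The first lemma collects all the ways in which we shrink trees.

**Lemma 1.**

(a) Let $0<\lambda<\kappa$, $T_i\in\mathbb L_\kappa$ for $i<\lambda$, and $s\in\bigcap_iT_i$ with $\mathrm{stem}(T_i)\subseteq s$ for all $i$. Then $T=(\bigcap_iT_i){\restriction}s$ is in $\mathbb L_\kappa$ with stem $s$.

(b) Conditions with the same stem are compatible, so antichains have size $\le\kappa$. If $x\in[S]\cap[S']$ and $x\upharpoonright\alpha$ extends both stems, then $(S\cap S'){\restriction}(x\upharpoonright\alpha)$ is a condition having $x$ as a branch.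

(c) If $\langle T_i:i<\lambda\rangle$, with $\lambda<\kappa$ a limit, is $\subseteq$-decreasing in $\mathbb L_\kappa$, then there is $T_\lambda\in\mathbb L_\kappa$ with stem $\bigcup_i\mathrm{stem}(T_i)$ and $T_\lambda\subseteq T_i$ for all $i$.

(d) For $T\in\mathbb L_\kappa$ and $g\in\kappa^\kappa$, the tree $T^g=\{t\in T:t(\beta)>g(\beta)\text{ for all }\beta\in\mathrm{dom}(t)\setminus\mathrm{dom}(\mathrm{stem}(T))\}$ is in $\mathbb L_\kappa$, with the same stem as $T$.

*Proof.* (a) $T$ contains $s$, and it is closed under initial segments, since an initial segment of a node comparable with $s$ is comparable with $s$. Take an increasing sequence of nodes of $T$ of length $<\kappa$. Its union is in every $T_i$. It is comparable with $s$: if some member extends $s$, so does the union, and otherwise all members, hence the union, are initial segments of $s$. So $T$ is ${<}\kappa$-closed. Let $s\subseteq t\in T$. Since $t^\frown\langle\alpha\rangle$ extends $s$, the successor set of $t$ in $T$ is the intersection of its successor sets in the $T_i$. As $t\supseteq\mathrm{stem}(T_i)$, each of these contains a club,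 and the intersection of $\lambda<\kappa$ clubs is a club. Finally, all nodes of $T$ are comparable with $s$, and $s$ has at least two immediate successors in $T$, so no proper extension of $s$ is comparable with all nodes. Thus $s$ is the stem.

(b) If $T$ and $T'$ have the same stem $s$, then (a) with $\lambda=2$ gives a condition inside $T\cap T'$. So the members of an antichain have different stems, and there are only $\kappa^{<\kappa}=\kappa$ possible stems. For the second statement, $x\upharpoonright\alpha\in S\cap S'$ extends both stems, so (a) applies. Every $x\upharpoonright\beta$ is in $S\cap S'$ and comparable with $x\upharpoonright\alpha$, so $x$ is a branch.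

(c) First, *if $S\subseteq T$ are conditions, then $\mathrm{stem}(T)\subseteq\mathrm{stem}(S)$*. The node $\mathrm{stem}(S)$ is in $T$, so it is comparable with $\mathrm{stem}(T)$. If $\mathrm{stem}(S)\subsetneq\mathrm{stem}(T)$, take two distinct immediate successors of $\mathrm{stem}(S)$ in $S\subseteq T$. Both are comparable with $\mathrm{stem}(T)$, whose length is at least theirs, so both are initial segments of $\mathrm{stem}(T)$ of the same length. This is impossible.

So the stems of the $T_i$ increase with $i$. Put $s=\bigcup_i\mathrm{stem}(T_i)$. Its length is a supremum of $\lambda<\kappa$ ordinals below $\kappa$, so $s\in\kappa^{<\kappa}$. For each $j$, the nodes $\mathrm{stem}(T_i)$ with $i\ge j$ are in $T_i\subseteq T_j$, so their union $s$ is in $T_j$ by closure. Also $\mathrm{stem}(T_j)\subseteq s$. Now apply (a).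

(d) The requirement on $t$ is imposed coordinate by coordinate, so $T^g$ is closed under initial segments and under unions of increasing sequences of length $<\kappa$. It contains $\mathrm{stem}(T)$, with which all nodes are comparable. For $t\in T^g$ with $t\supseteq\mathrm{stem}(T)$, the successor set is that of $T$ intersected with the tail $\{\alpha:\alpha>g(|t|)\}$, which is a club. So every such $t$ is club-splitting, and since $\mathrm{stem}(T)$ has two immediate successors, it is the stem. $\square$

The second lemma says that $\mathcal I$ is a proper ideal on every condition, and that null sets can be taken to be Borel.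

**Lemma 2.**

(a) $\mathcal I$ is closed under subsets and unions of length $\le\kappa$, and $[T]\notin\mathcal I$ for $T\in\mathbb L_\kappa$.

(b) Every $X\in\mathcal I$ is contained in a Borel set in $\mathcal I$.

(c) If $\mathcal A$ is a maximal antichain of $\mathbb L_\kappa$, then $\kappa^\kappa\setminus\bigcup_{S\in\mathcal A}[S]$ is a Borel set in $\mathcal N$.

*Proof.* (a) $\mathcal N$ is closed under subsets, so $\mathcal I$ is too; and $\kappa\cdot\kappa=\kappa$ gives the unions. Now let $X_i\in\mathcal N$ for $i<\kappa$. We find a branch of $T$ outside all $X_i$. Build a decreasing sequence of conditions $S_i$, $i<\kappa$, with $S_0=T$. Given $S_i$, first choose a condition $S\subseteq S_i$ with $[S]\cap X_i=\varnothing$, and then let $S_{i+1}=S{\restriction}t$ for an immediate successor $t\in S$ of $\mathrm{stem}(S)$. Since $\mathrm{stem}(S_i)\subseteq\mathrm{stem}(S)$, the stem of $S_{i+1}$ is strictly longer than that of $S_i$. At limits use Lemma 1(c). The stems strictly increase $\kappa$ times, so $x=\bigcup_i\mathrm{stem}(S_i)\in\kappa^\kappa$. For $\alpha,j<\kappa$ there is $i\ge j$ with $x\upharpoonright\alpha\subseteq\mathrm{stem}(S_i)\in S_i\subseteq S_j$.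 Hence $x\in[S_j]$ for all $j$. So $x\in[T]$, and $x\in[S_{i+1}]$ gives $x\notin X_i$ for every $i$.

(c) By Lemma 1(b), $|\mathcal A|\le\kappa$, and each $[S]$ is closed, so $U=\kappa^\kappa\setminus\bigcup_{S\in\mathcal A}[S]$ is Borel. Any $T$ has a common extension $T'$ with some $S\in\mathcal A$, and $[T']\subseteq[S]$ is disjoint from $U$. So $U\in\mathcal N$.

(b) It suffices to cover one $X\in\mathcal N$, since a member of $\mathcal I$ is a union of at most $\kappa$ of these. The set of conditions $S$ with $[S]\cap X=\varnothing$ is dense. Let $\mathcal A$ be maximal among the antichains contained in this dense set. It is a maximal antichain of $\mathbb L_\kappa$: any $T$ has an extension in the dense set, which is compatible with some member of $\mathcal A$. By (c), $U=\kappa^\kappa\setminus\bigcup_{S\in\mathcal A}[S]$ is a Borel set in $\mathcal N$, and $X\subseteq U$ by the choice of $\mathcal A$. $\square$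

## 5. One bound for almost all ranks

**Lemma 3.** Let $h:\kappa^\kappa\to\mathcal P(\kappa\times\kappa)$ be such that every $h(x)$ is well-founded and, for every $\zeta\in\kappa\times\kappa$, $H_\zeta=\{x:\zeta\in h(x)\}$ is measurable. Then there is $\delta^*<\kappa^+$ with $\{x:\mathrm{rk}(h(x))>\delta^*\}\in\mathcal I$.

*Proof.*

**Step 1: isolate the exceptional $x$.** We want a set $Y\in\mathcal I$ outside of which each bit of $h(x)$ is predicted correctly by a condition containing $x$. By measurability,
$$D_\zeta=\{S\in\mathbb L_\kappa:[S]\cap H_\zeta\in\mathcal I\text{ or }[S]\setminus H_\zeta\in\mathcal I\}$$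
is dense. As in the proof of Lemma 2(b), choose $\mathcal A_\zeta\subseteq D_\zeta$ which is a maximal antichain of $\mathbb L_\kappa$; then $|\mathcal A_\zeta|\le\kappa$, and $U_\zeta=\kappa^\kappa\setminus\bigcup_{S\in\mathcal A_\zeta}[S]\in\mathcal N$ by Lemma 2(c). For $S\in\mathcal A_\zeta$ let $Y_{\zeta,S}$ be one of the sets $[S]\cap H_\zeta$, $[S]\setminus H_\zeta$ that is in $\mathcal I$. Put
$$Y=\bigcup_\zeta U_\zeta\cup\bigcup_\zeta\bigcup_{S\in\mathcal A_\zeta}Y_{\zeta,S}.$$
This is a union of at most $\kappa$ many sets in $\mathcal I$, so $Y\in\mathcal I$.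

**Step 2: choose a small, rich family of trees.** Let $\mathcal S\subseteq\mathbb L_\kappa$ be the least set that contains the full tree $\kappa^{<\kappa}$ and all members of all $\mathcal A_\zeta$ and is closed under $(S,S')\mapsto(S\cap S'){\restriction}t$ for $t\in S\cap S'$ extending both stems. The trees so produced are conditions by Lemma 1(a). We start with at most $\kappa$ trees, and each pair of trees gives at most $\kappa^{<\kappa}=\kappa$ new ones, so after $\omega$ rounds we have $|\mathcal S|\le\kappa$. Let $\lhd$ be the relation (1) on $\mathcal S\times\kappa$, for this $\mathcal S$ and $\mathcal I=\mathcal I_{\mathbb L_\kappa}$.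

**Step 3: $\lhd$ is well-founded.** This is where countable descents are turned into a single branch. Suppose $(S_{n+1},\mu_{n+1})\lhd(S_n,\mu_n)$ for all $n<\omega$. The trees $S_n$ are conditions and decrease, and $\omega<\kappa$, so Lemma 1(c) gives a condition $S_\omega\subseteq\bigcap_nS_n$. The set $\bigcup_n([S_{n+1}]\setminus H_{(\mu_{n+1},\mu_n)})$ is in $\mathcal I$, and $[S_\omega]\notin\mathcal I$ by Lemma 2(a). So there is $x\in[S_\omega]$ outside that set. For every $n$ we have $x\in[S_{n+1}]$, hence $x\in H_{(\mu_{n+1},\mu_n)}$, that is, $(\mu_{n+1},\mu_n)\in h(x)$. This contradicts the well-foundedness of $h(x)$.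

Let $R$ be the rank function of $\lhd$ and $\delta^*=\mathrm{rk}(\lhd)$. Since $|\mathcal S\times\kappa|\le\kappa$, we have $\delta^*<\kappa^+$.

**Step 4: map $(\kappa,h(x))$ into $\delta^*$ for $x\notin Y$.** Fix $x\notin Y$ and put
$$\rho_x(\mu)=\min\{R(S,\mu):S\in\mathcal S,\ x\in[S]\}<\delta^*.$$
The minimum is over a nonempty set because $\kappa^{<\kappa}\in\mathcal S$. We claim that $\zeta=(\mu',\mu)\in h(x)$ implies $\rho_x(\mu')<\rho_x(\mu)$.

Let $S$ attain the minimum for $\mu$. Since $x\notin U_\zeta$, there is $S^*\in\mathcal A_\zeta$ with $x\in[S^*]$. Now $x\in[S^*]\cap H_\zeta$ and $x\notin Y_{\zeta,S^*}$, so $Y_{\zeta,S^*}$ is not $[S^*]\cap H_\zeta$; it is $[S^*]\setminus H_\zeta$, and this set is in $\mathcal I$. A branch of a condition extends its stem, so for large $\alpha$ the node $x\upharpoonright\alpha$ extends both stems, and $S'=(S\cap S^*){\restriction}(x\upharpoonright\alpha)$ is in $\mathcal S$ with $x\in[S']$ by Lemma 1(b). Moreover $S'\subseteq S$ and $[S']\setminus H_\zeta\subseteq[S^*]\setminus H_\zeta\in\mathcal I$. So $(S',\mu')\lhd(S,\mu)$, and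
$$\rho_x(\mu')\le R(S',\mu')<R(S,\mu)=\rho_x(\mu).$$

**Step 5: conclude.** By induction along $h(x)$, $\mathrm{rk}_{h(x)}(\mu)\le\rho_x(\mu)<\delta^*$ for all $\mu$, so $\mathrm{rk}(h(x))\le\delta^*$. Hence $\{x:\mathrm{rk}(h(x))>\delta^*\}\subseteq Y\in\mathcal I$. $\square$

In the first example of Section 1 the bits $H_{(\mu',\mu)}$ are clopen and determined by $x(0)$, and the bound $\kappa$ found there is optimal for $\mathcal I_{\mathbb L_\kappa}$: for $1\le\delta<\kappa$ the set $\{x:\mathrm{rk}(h(x))>\delta\}=\{x:x(0)>\delta\}$ contains $[T^g]$ for $T=\kappa^{<\kappa}$ and $g$ constantly $\delta$, so it is not in $\mathcal I$.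

## 6. Levels of $L[r]$ as well-founded relations on $\kappa$

We need a coding $h$ with $\mathrm{rk}(h(x))=\delta_x$. View $r\in\kappa^\kappa$ as a predicate $r\subseteq\kappa\times\kappa$ and use the hierarchy $L_\delta[r]$, where $L_{\alpha+1}[r]$ consists of the subsets of $L_\alpha[r]$ definable with parameters over $(L_\alpha[r],\in,r\cap L_\alpha[r])$, with unions at limits. We use the following standard fact (Kanamori, *The Higher Infinite*, §3).

**Fact (K).** There is a sentence $\sigma$ in the language $\{\in,\dot r\}$ such that a transitive set $N$ satisfies $(N,\in,r\cap N)\models\sigma$ iff $N=L_\delta[r]$ for a limit $\delta>\omega$. There are also a well-order $<_r$ of $L[r]$ and a formula $\varphi_0$ such that for limit $\delta>\omega$ and $y\in L_\delta[r]$: $z<_ry$ iff $z\in L_\delta[r]$ and $(L_\delta[r],\in,r\cap L_\delta[r])\models\varphi_0(z,y)$.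

In particular, each $L_\delta[r]$ with $\delta>\omega$ a limit is an initial segment of $<_r$. Recall also that the ordinals in $L_\delta[r]$ are exactly those below $\delta$, that its elements have rank $<\delta$, and that $|L_\delta[r]|=|\delta|$ for infinite $\delta$ (also in the sense of $L[r]$).

The next lemma lets us replace large levels by levels of size $\kappa$.

**Lemma 4 (Condensation).** Let $\theta>\kappa$ be a limit, $M\prec(L_\theta[r],\in,r)$ with $\kappa\cup\{\kappa\}\subseteq M$, and let $\pi:M\to N$ be the transitive collapse. Then $N=L_\varepsilon[r]$ for a limit $\varepsilon>\kappa$, and $\pi(z)=z$ for every $z\in M$ with $\mathrm{trcl}(z)\subseteq M$. In particular $\pi$ fixes every $f\in\kappa^\kappa\cap M$.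

*Proof.* If $z\in M$ and $\mathrm{trcl}(z)\subseteq M$, then by $\in$-induction $\pi(z)=\{\pi(y):y\in z\}=\{y:y\in z\}=z$. By elementarity every ordered pair of ordinals $<\kappa$ is in $M$, together with the elements of this pair. So $\kappa\times\kappa\subseteq M$, and $\pi$ is the identity on $\kappa\times\kappa$. Hence $r\subseteq M$ and the collapsed predicate is $\pi[r\cap M]=r=r\cap N$. So $(N,\in,r\cap N)$ is isomorphic to an elementary substructure of $(L_\theta[r],\in,r)$ and satisfies $\sigma$. By Fact (K), $N=L_\varepsilon[r]$ with $\varepsilon$ a limit. Since $\kappa=\pi(\kappa)\in N$, we have $\varepsilon>\kappa$. If $f\in\kappa^\kappa\cap M$, then $\mathrm{trcl}(f)$ consists of pairs in $\kappa\times\kappa$, elements of such pairs, and ordinals below $\kappa$, all of which are in $M$; so $\pi(f)=f$. $\square$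

Now fix $r$ and a $\boldsymbol\Delta^1_1$ set $B\subseteq\kappa^\kappa\times\kappa^\kappa$ such that
$$\text{every }x\in\kappa^\kappa\text{ belongs to }B_f\text{ for some }f\in\kappa^\kappa\cap L[r]. \tag{3}$$
Let $\delta_x$ be the least limit $\delta>\kappa$ such that $x\in B_f$ for some $f\in\kappa^\kappa\cap L_\delta[r]$.

**Claim.** $\delta_x<(\kappa^+)^{L[r]}$.

*Proof.* Let $f\in\kappa^\kappa\cap L[r]$ with $x\in B_f$. Work in $L[r]$. Take a limit $\theta>\kappa$ with $f\in L_\theta[r]$ and $M\prec(L_\theta[r],\in,r)$ of size $\kappa$ with $\kappa\cup\{\kappa,f\}\subseteq M$. By Lemma 4 its collapse is $L_\delta[r]$ for a limit $\delta>\kappa$, with $f=\pi(f)\in L_\delta[r]$, and $|\delta|\le\kappa$ in $L[r]$. So $\delta_x\le\delta<(\kappa^+)^{L[r]}$. $\square$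

For a limit $\delta$ with $\kappa<\delta<(\kappa^+)^{L[r]}$ we have $|L_\delta[r]|=\kappa$ in $L[r]$. Let $b_\delta$ be the $<_r$-least bijection in $L[r]$ from $\kappa$ onto $L_\delta[r]$, and define
$$h(x)=\{(\mu,\nu)\in\kappa\times\kappa:b_{\delta_x}(\mu)\in b_{\delta_x}(\nu)\}. \tag{4}$$
The map $b_{\delta_x}$ is an isomorphism from $(\kappa,h(x))$ onto $(L_{\delta_x}[r],\in)$. So $h(x)$ is well-founded. The rank function of $(L_{\delta_x}[r],\in)$ is the usual rank, whose values there are exactly the ordinals below $\delta_x$. Hence
$$\mathrm{rk}(h(x))=\delta_x. \tag{5}$$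

## 7. Every bit of $h$ is $\boldsymbol\Delta^1_1$

First we record which operations preserve $\boldsymbol\Sigma^1_1$.

**Lemma 5.** In finite products of copies of $\kappa^\kappa$ and $2^\kappa\cong\mathcal P(\kappa\times\kappa)$, the $\boldsymbol\Sigma^1_1$ sets are closed under projections along $\kappa^\kappa$ and $2^\kappa$, under unions and intersections of length $\le\kappa$, and under adding dummy variables; and every Borel set is $\boldsymbol\Delta^1_1$.

*Proof.* A pairing homeomorphism $\kappa^\kappa\times\kappa^\kappa\cong\kappa^\kappa$ merges two projections along $\kappa^\kappa$ into one. Since $2^\kappa$ is closed in $\kappa^\kappa$, a projection along $2^\kappa$ can be taken along $\kappa^\kappa$. Adding dummy variables replaces a closed set by its preimage under a continuous map.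

Let $A_i$ be the projection of the closed set $C_i$, for $i<\kappa$ (shorter families are padded by repetition). Then $\bigcup_iA_i$ is the projection of $\{(x,\langle i\rangle^\frown y):i<\kappa,\ (x,y)\in C_i\}$, which is closed because the first value of the second coordinate splits the space into clopen pieces, and on each piece we see a homeomorphic copy of $C_i$. For intersections, fix a bijection $\langle\cdot,\cdot\rangle:\kappa\times\kappa\to\kappa$ and put $y_i(\beta)=y(\langle i,\beta\rangle)$. Each map $y\mapsto y_i$ is continuous, since $y_i\upharpoonright\alpha$ depends on fewer than $\kappa$ values of $y$, and their indices are bounded in $\kappa$ by regularity. So $\{(x,y):\forall i\ (x,y_i)\in C_i\}$ is closed. Its projection is $\bigcap_iA_i$: if $x\in\bigcap_iA_i$, choose witnesses $y^i$ and let $y$ be the point with $y_i=y^i$ for all $i$.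

Closed sets are $\boldsymbol\Sigma^1_1$. Every open set is a union of at most $\kappa^{<\kappa}=\kappa$ basic clopen sets, so it is $\boldsymbol\Sigma^1_1$ too. Hence the family of sets $A$ such that $A$ and its complement are $\boldsymbol\Sigma^1_1$ contains the open sets, and it is closed under complements and unions of length $\le\kappa$. So it contains all Borel sets. $\square$

**Lemma 6.** Assume (3), and let $h$ be as in (4). For each $\zeta=(\mu,\nu)\in\kappa\times\kappa$ the set $H_\zeta=\{x:\zeta\in h(x)\}$ is $\boldsymbol\Delta^1_1$.

*Proof.* The plan is to say "$\zeta\in h(x)$" by guessing a structure on $\kappa$ that collapses to a level $L_\varepsilon[r]$ containing $L_{\delta_x}[r]$ and $b_{\delta_x}$. The guess consists of a relation $w$, playing the role of $\in$, a map $i$ naming the ordinals below $\kappa$ inside the structure, and elements $k,\ell,b$ playing $\kappa$, $L_{\delta_x}[r]$ and $b_{\delta_x}$.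

**Step 1: the conditions.** We claim that $x\in H_\zeta$ iff there are $w\subseteq\kappa\times\kappa$, $i\in\kappa^\kappa$ and $k,\ell,b<\kappa$ such that:

1. $w$ is well-founded and extensional on $\kappa$.
2. For all $\tau,\xi<\kappa$: $\tau\mathrel w i(\xi)$ iff $\tau=i(\xi')$ for some $\xi'<\xi$. The set of $w$-predecessors of $k$ is $\mathrm{ran}(i)$.
3. $(\kappa,w,R)\models\sigma$, where $R=\{\tau:\exists\xi<\kappa\ (\kappa,w)\models\tau=\langle i(\xi),i(r(\xi))\rangle\}$.
4. $(\kappa,w,R)\models$ "$\ell$ is transitive, $k\in\ell$, $\sigma^\ell$, $b$ is a bijection from $k$ onto $\ell$, and no $b'$ with $\varphi_0(b',b)$ is a bijection from $k$ onto $\ell$". Here $\sigma^\ell$ is the relativization of $\sigma$ to $\ell$.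
5. For some $\tau<\kappa$ with $\tau\mathrel w\ell$ there is $g\in\kappa^\kappa$ with $\mathrm{Rep}(\tau,g)$ and $(x,g)\in B$. Here $\mathrm{Rep}(\tau,g)$ says: $(\kappa,w)\models$ "$\tau$ is a function from $k$ to $k$", and $(\kappa,w)\models\langle i(\beta),i(g(\beta))\rangle\in\tau$ for all $\beta<\kappa$.
6. For all $\ell',\tau<\kappa$: if $(\kappa,w,R)\models$ "$\ell'\in\ell$, $\ell'$ is transitive, $k\in\ell'$, $\sigma^{\ell'}$, $\tau\in\ell'$, $\tau$ is a function from $k$ to $k$", then there is $g\in\kappa^\kappa$ with $\mathrm{Rep}(\tau,g)$ and $(x,g)\notin B$.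
7. $(\kappa,w)\models b(i(\mu))\in b(i(\nu))$.

**Step 2: the conditions are $\boldsymbol\Sigma^1_1$.** This step shows that the right-hand side of the claim defines a $\boldsymbol\Sigma^1_1$ set of $x$. For fixed elements of $\kappa$ as arguments, satisfaction of a fixed first-order formula in $(\kappa,w)$ is Borel in $w$, by induction on the formula: atomic formulas are clopen or trivial conditions, and quantifiers over $\kappa$ are unions or intersections of length $\kappa$. A term $i(\xi)$ or $g(\beta)$ is handled by a union over its $\kappa$ possible values, each value being a clopen condition on $i$ or $g$. Hence "$\tau\in R$" is Borel in $(w,i)$, and by the same induction satisfaction in $(\kappa,w,R)$ is Borel in $(w,i)$. For well-foundedness, fix an $\omega$-sequence $u$ in $\kappa$. The set of $w$ with $(u(n+1),u(n))\in w$ for all $n$ is closed. There are $\kappa^\omega\le\kappa^{<\kappa}=\kappa$ such sequences, because $\omega<\kappa$. So well-foundedness of $w$ is an intersection of $\kappa$ many open conditions, hence Borel. Thus (1)–(4), (7), $\mathrm{Rep}$ and the hypothesis in (6) are Borel.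

Since $B$ and its complement are $\boldsymbol\Sigma^1_1$, condition (5) is a union over $\tau$ of projections along $g$ of $\boldsymbol\Sigma^1_1$ sets, and (6) is an intersection over $\ell',\tau$ of unions of a Borel set and such a projection. By Lemma 5 both are $\boldsymbol\Sigma^1_1$. Taking the union over $k,\ell,b<\kappa$ and projecting along $w$ and $i$, the whole condition is $\boldsymbol\Sigma^1_1$ in $x$.

**Step 3: a structure satisfying (1)–(6) is correct.** We show that (1)–(6) force $\ell$ and $b$ to collapse to $L_{\delta_x}[r]$ and $b_{\delta_x}$. By (1) there is a transitive collapse $\pi:(\kappa,w)\to(N,\in)$, an isomorphism. By (2) and induction, $\pi(i(\xi))=\{\pi(i(\xi')):\xi'<\xi\}=\xi$, and then $\pi(k)=\{\pi(i(\xi)):\xi<\kappa\}=\kappa$. By absoluteness of $\Delta_0$ formulas between $N$ and $V$, $\tau\in R$ iff $\pi(\tau)=\langle\xi,r(\xi)\rangle$ for some $\xi<\kappa$. Since $\pi$ is onto $N$, this gives $\pi[R]=r\cap N$. By (3) and Fact (K), $N=L_\varepsilon[r]$ with $\varepsilon$ a limit, and $\varepsilon>\kappa$ as $\kappa\in N$.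

By (4), $\pi(\ell)$ is transitive, contains $\kappa$, and $(\pi(\ell),\in,r\cap\pi(\ell))\models\sigma$. So $\pi(\ell)=L_\delta[r]$ with $\delta$ a limit and $\kappa<\delta$. Also $\delta<\varepsilon$, since $L_\delta[r]$ has rank $\delta$ and is an element of $L_\varepsilon[r]$. By (4), $\pi(b)$ is a bijection from $\kappa$ onto $L_\delta[r]$. It is the $<_r$-least one: if $b'<_r\pi(b)$ were another, then by Fact (K) $b'\in L_\varepsilon[r]$ and $L_\varepsilon[r]$ would satisfy $\varphi_0(b',\pi(b))$, against (4). Since $\pi(b)\in L[r]$, $|\delta|=\kappa$ in $L[r]$, so $\delta<(\kappa^+)^{L[r]}$ and $\pi(b)=b_\delta$.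

By $\Delta_0$ absoluteness, $\mathrm{Rep}(\tau,g)$ says that $\pi(\tau)$ is a function from $\kappa$ to $\kappa$ containing all pairs $\langle\beta,g(\beta)\rangle$, that is, $\pi(\tau)=g$. The elements of $L_\delta[r]=\pi(\ell)$ are the $\pi(\tau)$ with $\tau\mathrel w\ell$. So (5) says that $x\in B_f$ for some $f\in\kappa^\kappa\cap L_\delta[r]$. For a limit $\delta'$ with $\kappa<\delta'<\delta$ we have $L_{\delta'}[r]\in L_{\delta'+1}[r]\subseteq L_\delta[r]$. So these sets $L_{\delta'}[r]$ are exactly the $\pi(\ell')$ for those $\ell'$ with $(\kappa,w,R)\models$ "$\ell'\in\ell$, $\ell'$ is transitive, $k\in\ell'$, $\sigma^{\ell'}$"; here Fact (K) is used again to see that each such $\pi(\ell')$ is a limit level. Hence (6) says that $x\in B_f$ for no $f\in\kappa^\kappa\cap L_{\delta'}[r]$ with $\delta'$ a limit and $\kappa<\delta'<\delta$. Together, $\delta=\delta_x$ and $\pi(b)=b_{\delta_x}$.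

Consequently, in the presence of (1)–(6), condition (7) holds iff $b_{\delta_x}(\mu)\in b_{\delta_x}(\nu)$, that is, iff $\zeta\in h(x)$. In particular, (1)–(7) imply $x\in H_\zeta$.

**Step 4: a structure satisfying (1)–(6) exists for every $x$.** Let $\delta=\delta_x$, which is defined by (3). In $V$ take a limit $\theta>\kappa$ with $b_\delta,L_\delta[r]\in L_\theta[r]$, and $M\prec(L_\theta[r],\in,r)$ of size $\kappa$ with
$$\kappa\cup\{\kappa\}\cup\{L_\delta[r]\}\cup\mathrm{trcl}(\{b_\delta\})\subseteq M.$$
This is possible because $|\mathrm{trcl}(\{b_\delta\})|\le\kappa$. Since $L_\delta[r]=\mathrm{ran}(b_\delta)\subseteq\mathrm{trcl}(\{b_\delta\})\subseteq M$, the collapse of $M$ fixes both $b_\delta$ and $L_\delta[r]$. By Lemma 4 the collapse is some $L_\varepsilon[r]$ of size $\kappa$, with $\varepsilon>\kappa$ a limit and $b_\delta,L_\delta[r]\in L_\varepsilon[r]$. Transport $\in$ to a relation $w$ along a bijection of $L_\varepsilon[r]$ with $\kappa$, and let $i(\xi),k,\ell,b$ correspond to $\xi,\kappa,L_\delta[r],b_\delta$. Then (1) and (2) are clear, and $R$ corresponds to $r\cap L_\varepsilon[r]$. Condition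 (3) holds by Fact (K). In (4), $\sigma^\ell$ holds by Fact (K), and a $b'$ violating the minimality would correspond to a bijection in $L[r]$ from $\kappa$ onto $L_\delta[r]$ that is $<_r$-below $b_\delta$. Conditions (5) and (6) hold by the choice of $\delta=\delta_x$, since functions $\tau$ from $k$ to $k$ correspond to functions $g\in\kappa^\kappa\cap L_\varepsilon[r]$ with $\mathrm{Rep}(\tau,g)$. If $\zeta\in h(x)$, then (7) holds as well.

**Step 5: conclude.** Steps 3 and 4 prove the claim of Step 1, so $H_\zeta$ is $\boldsymbol\Sigma^1_1$ by Step 2. They also show that $x\notin H_\zeta$ iff there are $w,i,k,\ell,b$ satisfying (1)–(6) and the negation of (7). The negation of (7) is Borel, so $\kappa^\kappa\setminus H_\zeta$ is $\boldsymbol\Sigma^1_1$ too. $\square$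

## 8. Proofs of Theorems B and A

**Proof of Theorem B.** Suppose that $E=[T]\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}B_f\in\mathcal I$.

**Step 1: arrange (3).** The sets $B_f$ need not cover $\kappa^\kappa$, so we enlarge $B$ without changing it much on $[T]$. By Lemma 2(b) choose a Borel $Z\in\mathcal I$ with $E\subseteq Z$, and put
$$B'=B\cup\big((\kappa^\kappa\setminus[T])\times\kappa^\kappa\big)\cup(Z\times\kappa^\kappa).$$
By Lemma 5, $B'$ is $\boldsymbol\Delta^1_1$. Condition (3) holds for $B'$: a point outside $[T]$, or in $Z$, is in $B'_f$ for every $f$, in particular for the constant function $0\in L[r]$; and a point of $[T]\setminus Z$ is not in $E$, so it is in some $B_f$ with $f\in\kappa^\kappa\cap L[r]$. Moreover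
$$B'_f\cap[T]\subseteq B_f\cup Z\in\mathcal I\qquad\text{for all }f\in\kappa^\kappa\cap L[r]. \tag{6}$$

**Step 2: bound $\delta_x$.** Take $\delta_x$ and $h$ as in Section 6 for $B'$. By Lemma 6 all $H_\zeta$ are $\boldsymbol\Delta^1_1$, so by $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$ they are measurable. By Lemma 3 and (5) there is $\delta^*<\kappa^+$ such that $Y=\{x:\delta_x>\delta^*\}\in\mathcal I$.

**Step 3: cover $[T]$ by $\kappa$ many small sets.** If $x\in[T]\setminus Y$, then $x\in B'_f$ for some $f\in\kappa^\kappa\cap L_{\delta_x}[r]\subseteq L_{\delta^*}[r]$. Hence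
$$[T]\subseteq Y\cup\bigcup\{B'_f\cap[T]:f\in\kappa^\kappa\cap L_{\delta^*}[r]\}.$$
Since $|L_{\delta^*}[r]|\le\kappa$, (6) shows that the right side is in $\mathcal I$. So $[T]\in\mathcal I$, contradicting Lemma 2(a). $\square$

**Proof of Theorem A.** Let
$$B=\{(x,f):f\not<^*x\}=\{(x,f):\forall\alpha\,\exists\beta\ge\alpha\ \ x(\beta)\le f(\beta)\}.$$
The condition $x(\beta)\le f(\beta)$ is clopen and the quantifiers range over $\kappa$, so $B$ is Borel, hence $\boldsymbol\Delta^1_1$.

For every $f\in\kappa^\kappa$ we have $B_f\in\mathcal N$: given $T$, each $x\in[T^f]$ (Lemma 1(d)) satisfies $f(\beta)<x(\beta)$ for all $\beta\ge|\mathrm{stem}(T)|$, so $[T^f]\cap B_f=\varnothing$. By Theorem B with $T=\kappa^{<\kappa}$, the set $\kappa^\kappa\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}B_f$ is not in $\mathcal I$, so it contains some $x_0$. This $x_0$ is dominating over $L[r]$.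

For the second statement, if $x_0<^*x$, then $y<^*x_0<^*x$ for every $y\in\kappa^\kappa\cap L[r]$, so $x$ is dominating over $L[r]$. Hence the $x$ that are not dominating over $L[r]$ form a subset of $\{x:x_0\not<^*x\}=B_{x_0}\in\mathcal N$. $\square$

Nothing is claimed here about the converse, that is, whether dominating functions over all $L[r]$ suffice for $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$.

## 9. Guessed clubs and Cohen colors, other filters, Cohen extensions of $L$

Three further statements come from the same proof. For the first one, call $c\in\kappa^\kappa$ *$\kappa$-Cohen over $L[r]$* if for every dense $D\subseteq\kappa^{<\kappa}$ in $L[r]$ there is $\beta$ with $c\upharpoonright\beta\in D$. In the corollary, $\kappa^{<\kappa}\in L[r]$, so this is genericity for the forcing $\kappa^{<\kappa}$ of $L[r]$.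

**Corollary C.** Assume $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$ and let $L[r]$ contain a bijection $e:\kappa\to\kappa^{<\kappa}$ (with $\kappa^{<\kappa}$ computed in $V$). Let $\langle S_i:i<\kappa\rangle$ be a partition of $\kappa$ into stationary sets, and let $c_x(\beta)$ be the $i$ with $x(\beta)\in S_i$. Then for every $T\in\mathbb L_\kappa$, the set of $x\in[T]$ with the following two properties is not in $\mathcal I$:

1. for every sequence $\langle C_s:s\in\kappa^{<\kappa}\rangle\in L[r]$ of clubs, $x(\beta)\in C_{x\upharpoonright\beta}$ for all sufficiently large $\beta$ (so $x$ is dominating over $L[r]$);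
2. $c_x$ is $\kappa$-Cohen over $L[r]$.

*Proof.*

**Step 1: code the requirements by a Borel set.** Fix a bijection $p:\kappa\times\kappa\to\kappa$ in $L$. An $f\in2^\kappa$ codes the sequence with $C_{e(\xi)}=\{\alpha:f(p(\xi,\alpha))=1\}$, and also the set $D=\{e(\xi):f(\xi)=1\}$. Since $e,p\in L[r]$, every sequence of subsets of $\kappa$ indexed by $\kappa^{<\kappa}$, and every subset of $\kappa^{<\kappa}$, that lies in $L[r]$ is coded by some $f\in2^\kappa\cap L[r]$. Let $B=B^1\cup B^2$, where

- $(x,f)\in B^1$ iff $f$ codes a sequence $\langle C_s:s\in\kappa^{<\kappa}\rangle$ of clubs and $x(\beta)\notin C_{x\upharpoonright\beta}$ for cofinally many $\beta$;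
- $(x,f)\in B^2$ iff $f$ codes a dense $D\subseteq\kappa^{<\kappa}$ closed under end-extensions and $c_x\upharpoonright\beta\notin D$ for all $\beta$.

Both sets are Borel, with $e$ and $\langle S_i\rangle$ as parameters. Being unbounded and closed in $\kappa$, being dense, and being closed under end-extensions are expressed with quantifiers over $\kappa$ or $\kappa^{<\kappa}$, which have size $\kappa$. For fixed $\beta$, the condition $x(\beta)\notin C_{x\upharpoonright\beta}$ is decided by $x\upharpoonright(\beta+1)$ and one value of $f$, and $c_x\upharpoonright\beta\notin D$ is decided by $x\upharpoonright\beta$ and one value of $f$.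

**Step 2: all $B^1_f$ are in $\mathcal N$.** Let $f$ code clubs $\langle C_s\rangle$ and let $T$ be a condition. Let $T'$ be the set of $t\in T$ with $t(\beta)\in C_{t\upharpoonright\beta}$ for all $\beta\in\mathrm{dom}(t)\setminus\mathrm{dom}(\mathrm{stem}(T))$. As in Lemma 1(d), $T'$ is a condition with the same stem, since the successor set of $t\supseteq\mathrm{stem}(T)$ is cut by the club $C_t$. Every $x\in[T']$ satisfies $x(\beta)\in C_{x\upharpoonright\beta}$ for all $\beta\ge|\mathrm{stem}(T)|$, so $[T']\cap B^1_f=\varnothing$. If $f$ does not code clubs, $B^1_f=\varnothing$.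

**Step 3: all $B^2_f$ are in $\mathcal N$.** Let $f$ code a dense $D$ closed under end-extensions, let $T$ be a condition with stem $s$, and let $i_\beta$ be such that $s(\beta)\in S_{i_\beta}$ for $\beta<|s|$. By density choose $u\in D$ extending $\langle i_\beta:\beta<|s|\rangle$. Build $t\in T$ extending $s$ with $|t|=|u|$ and $t(\beta)\in S_{u(\beta)}$ for $\beta<|u|$, by recursion on the length: at successor steps the stationary set $S_{u(\beta)}$ meets the club contained in the successor set, and at limits the union is in $T$ by ${<}\kappa$-closure. For $x\in[T{\restriction}t]$ we get $c_x\upharpoonright|u|=u\in D$, so $[T{\restriction}t]\cap B^2_f=\varnothing$. If $f$ codes no such $D$, then $B^2_f=\varnothing$.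

**Step 4: apply Theorem B.** By Steps 2 and 3, $B_f=B^1_f\cup B^2_f\in\mathcal I$ for all $f$. So $[T]\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}B_f\notin\mathcal I$, and it suffices to see that each $x$ in this set has properties 1 and 2. Property 1 holds because $x\notin B^1_f$ for the codes $f\in L[r]$ of sequences of clubs in $L[r]$. For property 2, let $D_0\in L[r]$ be dense in $\kappa^{<\kappa}$. Since $\kappa^{<\kappa}\in L[r]$, the closure $D$ of $D_0$ under end-extensions is in $L[r]$, and it is dense. As $x\notin B^2_f$ for a code $f\in L[r]$ of $D$, some $c_x\upharpoonright\beta$ is in $D$, and so some initial segment of it is in $D_0$.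

Finally, property 1 gives domination: for $g\in\kappa^\kappa\cap L[r]$ take $C_s=\{\alpha:\alpha>g(|s|)\}$, a sequence of clubs in $L[r]$. Then $x(\beta)>g(\beta)$ for all large $\beta$. $\square$

**Theorem D.** Theorems A and B remain true if the club filter is replaced, in the definition of $\mathbb L_\kappa$ and of the derived notions, by any proper ${<}\kappa$-complete filter on $\kappa$ containing all tails $\{\alpha:\alpha>\gamma\}$.

*Proof.* In Sections 4–8 the club filter was used in only two ways. It is a proper ${<}\kappa$-complete filter all of whose elements have at least two elements; this is used in Lemma 1(a)–(c), and through Lemma 1 everywhere else. And it contains all tails; this is used in Lemma 1(d). Let $F$ be a proper ${<}\kappa$-complete filter containing the tails. An element of $F$ bounded by some $\gamma<\kappa$ would be disjoint from the tail $\{\alpha:\alpha>\gamma\}\in F$, which would put $\varnothing$ in $F$. So the elements of $F$ are unbounded, and in particular they have at least two elements. All the proofs apply verbatim. $\square$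

**Corollary E.** If $\kappa$ is regular uncountable in $L$ and $G$ is $\mathrm{Add}(\kappa,\mu)^L$-generic over $L$ ($\mu$ any cardinal of $L$), then $\boldsymbol\Delta^1_1(\mathbb L_\kappa)$ fails in $L[G]$.

*Proof.*

**Step 1: the standing hypotheses hold in $L[G]$.** In $L$, GCH holds, so $\kappa^{<\kappa}=\kappa$, and $\mathrm{Add}(\kappa,\mu)$ is ${<}\kappa$-closed and $\kappa^+$-c.c. No new sequences of ordinals of length $<\kappa$ are added, so $\kappa$ stays regular and uncountable, and $\kappa^{<\kappa}=\kappa$ in $L[G]$. By Theorem A in $L[G]$, with $r$ constantly $0$, it suffices to show that no $x\in\kappa^\kappa\cap L[G]$ is dominating over $L$.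

**Step 2: reduce to a forcing of size at most $\kappa$.** Such an $x$ has a nice name built from $\kappa$ many antichains, each of size at most $\kappa$, of conditions with fewer than $\kappa$ coordinates each. So the name involves at most $\kappa$ coordinates. Hence $x$ is given by a $P$-name $\dot x$ forced to be in $\kappa^\kappa$, where $P=\mathrm{Add}(\kappa,I)^L$ with $I\in L$ and $|I|\le\kappa$, and $x$ is the interpretation of $\dot x$ by the $P$-generic filter $G\cap P$. By $\kappa^{<\kappa}=\kappa$ in $L$, $|P|\le\kappa$.

**Step 3: find a function in $L$ that $x$ does not dominate.** In $L$, for $p\in P$ let $f_p(\beta)$ be the least $\gamma$ such that some $q\le p$ forces $\dot x(\beta)=\gamma$. Enumerate $P$ as $\{p_\alpha:\alpha<\kappa\}$, with repetitions if necessary, and let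
$$f(\beta)=\sup_{\alpha<\beta}(f_{p_\alpha}(\beta)+1)<\kappa.$$
Then $f\in L$, and $f_p<^*f$ for all $p\in P$. Suppose $f<^*x$. Then some $p\in G\cap P$ and some $\alpha<\kappa$ satisfy $p\Vdash\forall\beta\ge\alpha\ f(\beta)<\dot x(\beta)$. Pick $\beta\ge\alpha$ with $f_p(\beta)<f(\beta)$, and $q\le p$ with $q\Vdash\dot x(\beta)=f_p(\beta)$. Then $q$ forces $\dot x(\beta)<f(\beta)$, while $q\le p$ forces $f(\beta)<\dot x(\beta)$, a contradiction. So $f\not<^*x$, and $x$ is not dominating over $L$. $\square$
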